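\title{Tame subshifts whose enveloping semigroups are not weakly Radon--Nikod\'ym}

\begin{abstract}
An action of a semigroup on a compact metrizable space is tame if no orbit of a continuous function contains an infinite independent sequence. It is known that the action is tame whenever its enveloping semigroup is a weakly Radon--Nikod\'ym (WRN) compactum. We show that the converse fails: every countably infinite group has a tame point-transitive subshift on two symbols whose enveloping semigroup is not even a continuous image of a WRN compactum. For zero-dimensional systems we characterize the WRN property of the enveloping semigroup by a combinatorial condition on sets of visiting times.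
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a semigroup acting on a compact metrizable space $X$ by continuous maps $x\mapsto sx$. We call $(S,X)$ a \emph{metric $S$-system}; a topology on $S$, if there is one, plays no role here. The \emph{enveloping semigroup} $E(S,X)$ is the closure of the set of maps $\{x\mapsto sx: s\in S\}$ in $X^X$ with the topology of pointwise convergence. It is a compact Hausdorff space that collects all pointwise limits of the action. We write $px$ for the value of $p\in E(S,X)$ at $x$, and $s$ for the element of $E(S,X)$ defined by $s\in S$.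

A sequence $(f_n)$ of real functions on a set $X$ is \emph{independent} if there are reals $a<b$ such that
\[
\bigcap_{n\in P} f_n^{-1}(-\infty,a)\cap\bigcap_{n\in Q} f_n^{-1}(b,\infty)\neq\emptyset
\quad\text{for all finite disjoint } P,Q\subset\mathbb N .
\]
So for finitely many indices one may prescribe at will which $f_n$ are to be small and which large, and some point realizes the pattern. The system $(S,X)$ is \emph{tame} if for every $f\in C(X)$ the family $fS=\{f\circ s:s\in S\}$ contains no infinite independent sequence. The full shift $(\mathbb Z,\{0,1\}^{\mathbb Z})$ is not tame: the translates of $f(x)=x(0)$ are the coordinate functions.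

A Banach space is \emph{Rosenthal} if it contains no isomorphic copy of $\ell_1$. A compact Hausdorff space is \emph{weakly Radon--Nikod\'ym} (WRN) if it is homeomorphic to a weak-star compact subset of the dual $V^*$ of a Rosenthal space $V$.

The two notions exclude the same configuration. Let $(f_n)$ be independent with constants $a<b$, and let $c_n$ be finitely many reals. Take $x$ with $f_n(x)>b$ for $c_n>0$ and $f_n(x)<a$ for $c_n<0$, and $x'$ with the opposite pattern. Then $\sum c_nf_n(x)-\sum c_nf_n(x')\ge(b-a)\sum|c_n|$, so
\begin{equation}\label{eq:l1}
\Big\|\sum c_nf_n\Big\|_\infty\ge\frac{b-a}{2}\sum|c_n| ,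
\end{equation}
and a uniformly bounded independent sequence spans a copy of $\ell_1$ in the supremum norm. It is known that a metric system whose enveloping semigroup is WRN is tame. The problem of the converse comes from the paper \cite{GM14} of Glasner and Megrelishvili:
\begin{quote}
\emph{Is the enveloping semigroup of a tame metric system necessarily a WRN compactum?}
\end{quote}

The simplest cases say yes. A compact metrizable space is WRN: it embeds in the norm compact set $\prod_n[0,1/n]\subset\ell_2=\ell_2^*$, where the norm and weak-star topologies agree, and $\ell_2$ is Rosenthal because it is reflexive. So $E(S,X)$ is WRN whenever it is metrizable. This happens if $X$ is countable, since then $X^X$ is metrizable, and if $S$ acts by isometries, since then restriction to a countable dense set $X_0$ is a continuous injection of $E(S,X)$ into $X^{X_0}$. Example~\ref{ex:monotone} is a tame system with a nonmetrizable WRN enveloping semigroup.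

There is also a structural reason to expect a positive answer. Call a finite or infinite family $(A_n)$ of subsets of a set \emph{independent} if $\bigcap_{n\in P}A_n\setminus\bigcup_{n\in Q}A_n\neq\emptyset$ for all finite disjoint sets $P,Q$ of indices. Fix a clopen set $C\subset X$ and consider the array $(s,x)\mapsto 1_C(sx)$ on $S\times X$. Its \emph{rows} are the sets $s^{-1}C=\{x:sx\in C\}\subset X$, and tameness forbids infinite independent sequences of rows. Its \emph{columns} are the sets of visiting times
\[
N(x,C)=\{s\in S:sx\in C\}\subset S ,
\]
whose indicators extend to the continuous functions $p\mapsto 1_C(px)$ on $E(S,X)$; these are the natural functions from which to build an embedding of $E(S,X)$ into a dual space. For finite families, rows and columns are in duality. If $2^n$ columns $N(x_\sigma,C)$, indexed by the subsets $\sigma\subset\{1,\dots,n\}$, are independent, choose $s_i$ lying in $N(x_\sigma,C)$ exactly for $\sigma\ni i$; then $x_\sigma\in s_i^{-1}C$ if and only if $i\in\sigma$, so the $n$ rows $s_i^{-1}C$ are independent. The same holds with rows and columns exchanged. One might hope that enough of this duality survives for infinite sequences. It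 does not, and the answer to the question is negative.

A group $G$ acts on $\{0,1\}^G$ by the shift $(gx)(h)=x(hg)$. This is a left action by homeomorphisms, since $(g(g'x))(h)=(g'x)(hg)=x(hgg')$.

\begin{theorem}\label{thm:A}
Let $G$ be a countably infinite discrete group, for example $G=\mathbb Z$. There is a closed $G$-invariant set $X\subset\{0,1\}^G$ such that $(G,X)$ is tame, but $E(G,X)$ is not WRN, and is not even a continuous image of a WRN compactum.
\end{theorem}

A system is \emph{point-transitive} if it is the orbit closure of one of its points.

\begin{theorem}\label{thm:B}
In Theorem~\ref{thm:A} one can take $X$ to be the orbit closure of a single point. Consequently, a countable discrete group $G$ has a (point-transitive) tame metric system with non-WRN enveloping semigroup if and only if $G$ is infinite.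
\end{theorem}

In dimension zero the columns decide the matter completely. For a clopen set $C\subset X$, call $A\subset X$ \emph{$C$-tame} if there is no infinite sequence $(x_k)$ in $A$ such that the sets $N(x_k,C)$ are independent in $S$.

\begin{theorem}\label{thm:C}
Let $S$ be any semigroup and $X$ a zero-dimensional compact metrizable $S$-system. The following are equivalent:
\begin{enumerate}
\item[(i)] $E(S,X)$ is WRN;
\item[(ii)] $E(S,X)$ is a continuous image of a WRN compactum;
\item[(iii)] for every clopen $C\subset X$, the space $X$ is a countable union of $C$-tame sets.
\end{enumerate}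
\end{theorem}

The implication (ii)$\Rightarrow$(iii), proved in Section~\ref{sec:obstruction}, shows what a counterexample needs: an array whose rows contain no independent sequence, with uncountably many columns, every infinite set of which does contain one. Section~\ref{sec:array} constructs such an array, Section~\ref{sec:subshift} realizes it in a subshift, and Section~\ref{sec:transitive} adds a transitive point. Section~\ref{sec:zero} proves (iii)$\Rightarrow$(i) and is independent of the three sections before it.

\section{Independence and pointwise convergence}\label{sec:prelim}

Banach spaces are real, $B_V$ is the closed unit ball of $V$, and $\mathbb N=\{0,1,2,\dots\}$. The weak-star topology on $V^*$ is the topology of pointwise convergence on $V$. A sequence $(v_k)$ in $V$ is \emph{weakly Cauchy} if $(\varphi(v_k))_k$ converges for every $\varphi\in V^*$.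

A subsequence of an independent sequence is independent with the same constants. The terms of an independent sequence are nonconstant (take $P=\{n\}$, $Q=\emptyset$ and the reverse) and pairwise distinct (take $P=\{n\}$, $Q=\{m\}$). If they are indicator functions $1_{A_n}$, then $0<a<b<1$, so $(1_{A_n})$ is independent if and only if the sequence of sets $(A_n)$ is. In particular every finite set $A\subset X$ is $C$-tame.

We use two theorems of Rosenthal.

\begin{theorem}[\cite{R74}]\label{thm:R1}
\textup{(a)} A bounded sequence in a Banach space containing no copy of $\ell_1$ has a weakly Cauchy subsequence. \textup{(b)} A uniformly bounded sequence of real functions on a set with no independent subsequence has a pointwise convergent subsequence.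
\end{theorem}

\begin{theorem}[{\cite[Addendum]{R77}}]\label{thm:R2}
If every sequence in a bounded subset of a Banach space has a weakly Cauchy subsequence, then the same holds for its absolutely convex hull.
\end{theorem}

The counterexamples need only Theorem~\ref{thm:R1}(a); the other two statements enter the proof of (iii)$\Rightarrow$(i) in Theorem~\ref{thm:C}. For continuous functions on a compact space, Theorem~\ref{thm:R1}(b) has an elementary converse.

\begin{lemma}\label{lem:compact}
An independent sequence of continuous real functions on a compact space $K$ has no pointwise convergent subsequence.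
\end{lemma}

\begin{proof}
Let $(f_k)$ be a subsequence, independent with constants $a<b$. The closed sets $\{f_{2k}\le a\}$ and $\{f_{2k+1}\ge b\}$, $k\in\mathbb N$, have the finite intersection property, so some $x\in K$ lies in all of them, and $(f_k(x))$ diverges.
\end{proof}

Thus $(S,X)$ is tame exactly when, for each $f\in C(X)$, every sequence in $fS$ has a pointwise convergent subsequence. We verify tameness in the following form.

\begin{lemma}\label{lem:tame}
If every sequence in $S$ has a subsequence $(s_k)$ such that $(s_kx)_k$ converges for every $x\in X$, then $(S,X)$ is tame.
\end{lemma}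

\begin{proof}
Given $f\in C(X)$ and a sequence in $fS$, take such a subsequence $(s_k)$. Then $f\circ s_k$ converges pointwise, so the sequence is not independent by Lemma~\ref{lem:compact}.
\end{proof}

\section{An obstruction to the WRN property}\label{sec:obstruction}

Let $K\subset V^*$ be weak-star compact with $V$ Rosenthal. Each $v\in B_V$ is a continuous function $\xi\mapsto\xi(v)$ on $K$, and by Theorem~\ref{thm:R1}(a) every sequence of such functions has a pointwise convergent subsequence. This does not pass to all continuous functions $K\to\{0,1\}$: the metrizable space $\{0,1\}^{\mathbb N}$ is WRN and its coordinate functions are independent. But each such function is computed from finitely many $v\in B_V$, read to a finite precision. The number of vectors and the precision take countably many values, and among the functions that share these values the convergence property does hold.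

\begin{lemma}\label{lem:obstruction}
Let $L$ be a continuous image of a WRN compactum and let $(u_y)_{y\in I}$ be a family of continuous functions $L\to\{0,1\}$. Then $I$ is a union of countably many sets, none of which contains a sequence $(y_k)$ with $(u_{y_k})_k$ independent.
\end{lemma}

\begin{proof}
Let $\pi:K\to L$ be a continuous surjection, with $K\subset V^*$ weak-star compact and $V$ Rosenthal. Since $\pi$ is onto, independence of $(u_{y_k})$ implies independence of $(u_{y_k}\circ\pi)$. So we may assume that $L=K$. For each $v\in V$ the set $\{\xi(v):\xi\in K\}$ is compact, so by the uniform boundedness principle there is $r$ with $\|\xi\|\le r$ for all $\xi\in K$.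

Let $I_0$ be the set of $y$ with $u_y$ constant; such a function is a term of no independent sequence. For $y\notin I_0$ the sets $K^y_0=u_y^{-1}(0)$ and $K^y_1=u_y^{-1}(1)$ are disjoint, nonempty and compact. The open sets $\{(\xi,\eta):|\xi(v)-\eta(v)|>1/l\}$, with $v\in B_V$ and $l\ge1$, cover $K_0^y\times K_1^y$, because $\xi\ne\eta$ differ at some $v\in B_V$. A finite subcover gives $m,l\ge1$ and $v_1,\dots,v_m\in B_V$ with
\begin{equation}\label{eq:gap}
\max_{i\le m}|\xi(v_i)-\eta(v_i)|\ge 1/l\qquad\text{for all }(\xi,\eta)\in K_0^y\times K_1^y .
\end{equation}
Let $I_{m,l}$ be the set of $y\notin I_0$ for which such vectors exist. Then $I=I_0\cup\bigcup_{m,l}I_{m,l}$.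

Let $(y_k)$ be a sequence in $I_{m,l}$. We find a pointwise convergent subsequence of $(u_{y_k})$; by Lemma~\ref{lem:compact} the sequence is then not independent. Let $v^k_1,\dots,v^k_m$ satisfy \eqref{eq:gap} for $y_k$ and put
\[
\Phi_k:K\to[-r,r]^m,\qquad \Phi_k(\xi)=(\xi(v_1^k),\dots,\xi(v_m^k)).
\]
Applying Theorem~\ref{thm:R1}(a) $m$ times, we pass to a subsequence along which each $(v_i^k)_k$ is weakly Cauchy. As $K\subset V^*$, the maps $\Phi_k$ converge pointwise to some $\Phi:K\to[-r,r]^m$. To recover $u_{y_k}$ from $\Phi_k$ in a controlled way, let
\[
\varphi_k(z)=\min\{1,\ l\cdot\operatorname{dist}(z,\Phi_k(K_0^{y_k}))\},\qquad z\in[-r,r]^m,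
\]
the distance being taken in the maximum norm. Then $\varphi_k\circ\Phi_k=0$ on $K_0^{y_k}$, and $\varphi_k\circ\Phi_k=1$ on $K_1^{y_k}$ by \eqref{eq:gap}; that is, $u_{y_k}=\varphi_k\circ\Phi_k$. The $\varphi_k$ are $l$-Lipschitz functions into $[0,1]$ on one compact cube; this is where $m$ and $l$ must be independent of $k$. By the Arzel\`a--Ascoli theorem, $\varphi_k\to\varphi$ uniformly along a further subsequence. For $\xi\in K$,
\[
|u_{y_k}(\xi)-\varphi(\Phi(\xi))|\le\|\varphi_k-\varphi\|_\infty+|\varphi(\Phi_k(\xi))-\varphi(\Phi(\xi))|\to0 .\qedhere
\]
\end{proof}

For example, $\{0,1\}^I$ with $I$ uncountable is not a continuous image of a WRN compactum: any sequence of distinct coordinate functions is independent, so the sets given by the lemma would all be finite. Applied to the columns of Section~\ref{sec:intro}, the lemma gives (ii)$\Rightarrow$(iii) of Theorem~\ref{thm:C}.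

\begin{corollary}\label{cor:obstruction}
If $E(S,X)$ is a continuous image of a WRN compactum, then for every clopen $C\subset X$ the space $X$ is a countable union of $C$-tame sets.
\end{corollary}

\begin{proof}
For $x\in X$ the function $u_x(p)=1_C(px)$ on $E(S,X)$ is continuous, as the composition of the evaluation $p\mapsto px$ with $1_C$. Lemma~\ref{lem:obstruction} gives $X=\bigcup_jX_j$ with no $X_j$ containing a sequence $(x_k)$ with $(u_{x_k})$ independent. If the sets $N(x_k,C)$ are independent in $S$, then elements of $S$ already witness the independence of $(u_{x_k})$, since $u_x(s)=1$ if and only if $s\in N(x,C)$. So each $X_j$ is $C$-tame.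
\end{proof}

\section{An array with convergent rows and independent columns}\label{sec:array}

We first forget the action and look for a compact metrizable space $Y$ and a countable family of continuous functions $f_\rho:Y\to\{0,1\}$, $\rho\in\Omega$, the rows, such that every sequence of rows has a pointwise convergent subsequence while the columns $\{\rho\in\Omega:f_\rho(y)=1\}$, $y\in Y$, are as independent as possible.

The asymmetry is visible on a convergent sequence. Let $Y_0=\mathbb N\cup\{\infty\}$ and let the rows be the functions $1_R$ with $R\subset\mathbb N$ finite. They are continuous on $Y_0$. Since $Y_0$ is countable, every sequence of rows has a pointwise convergent subsequence by diagonalization, so no sequence of rows is independent by Lemma~\ref{lem:compact}. The column of $d\in\mathbb N$ is $\{R:d\in R\}$, and these columns are independent: given finite disjoint $P,Q\subset\mathbb N$, the row $R=P$ lies in the columns of the $d\in P$ and in none of the columns of the $d\in Q$. (The indicators of these columns tend to $0$ at each finite $R$ as $d\to\infty$, so Lemma~\ref{lem:compact} fails without compactness.)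

This array cannot contradict Corollary~\ref{cor:obstruction}, because $Y_0$ is a countable union of singletons. We need uncountably many columns, so we pass to the Cantor space $Y=\{0,1\}^{\mathbb N}$. Taking all clopen subsets of $Y$ as rows is too generous, for the sets $\{y:y(d)=1\}$ are independent. Instead we copy the array on $Y_0$ around every point $t\in Y$, through the map $Y\to Y_0$ that sends $y$ to the first coordinate where $y$ differs from $t$. To keep the rows countably many, we let $t$ be a finite word.

Let $t$ be a finite binary word of length $|t|$, or a point of $Y$, in which case $|t|=\infty$. For $y\in Y$ let $\Delta(y,t)$ be the least $d<|t|$ with $y(d)\ne t(d)$, and $\Delta(y,t)=\infty$ if there is no such $d$. Write $y|_d$ for the initial segment of length $d$. Let $\Omega$ be the countably infinite set of pairs $(t,R)$ with $t$ a finite binary word and $R\subset\{0,\dots,|t|-1\}$, and put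
\[
f_{t,R}(y)=1_R(\Delta(y,t)),\qquad y\in Y .
\]
This function depends only on $y|_{|t|}$, so it is continuous.

For instance, let $y_k=0^k1000\cdots$, a sequence converging to $000\cdots$. To find a row equal to $1$ at $y_0,y_2$ and to $0$ at $y_1$, take $t=000$ and $R=\{0,2\}$; then $\Delta(y_k,t)=k$ for $k\le2$. Figure~\ref{fig:row} shows this row, and Lemma~\ref{lem:columns} repeats the computation near an arbitrary point.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2cm,y=1cm]
\draw[very thick] (0,0)--(3,0);
\foreach \d in {0,1,2} {
  \node[above] at (\d+0.5,0) {$0$};
  \draw (\d,0)--(\d,-0.8);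
  \node[right] at (\d,-0.4) {$1$};
  \node[below] at (\d,-1.8) {$\Delta=\d$};}
\draw[fill=gray!60] (0,-0.8)--(-0.3,-1.8)--(0.3,-1.8)--cycle;
\draw (1,-0.8)--(0.7,-1.8)--(1.3,-1.8)--cycle;
\draw[fill=gray!60] (2,-0.8)--(1.7,-1.8)--(2.3,-1.8)--cycle;
\draw (3,0)--(2.7,-1.8)--(3.3,-1.8)--cycle;
\node[below] at (3,-1.8) {$\Delta=\infty$};
\foreach \d in {0,1,2,3} \fill (\d,0) circle (2pt);
\end{tikzpicture}
\caption{The function $f_{t,R}$ on $\{0,1\}^{\mathbb N}$ for $t=000$ and $R=\{0,2\}$. The thick path in the binary tree is $t$. The triangles are the sets of sequences beginning with $1$, $01$, $001$ and $000$; on each of them the level $\Delta$ at which a sequence leaves $t$ is constant. The function is $1$ on the shaded triangles, where $\Delta\in R$, and $0$ on the others.}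
\label{fig:row}
\end{figure}

A row makes only one free choice per level, along a single path. In a sequence of rows the paths converge to a point $t\in Y$ after passing to a subsequence, and in the limit $Y$ is seen only through the countably many pieces $\{y:\Delta(y,t)=d\}$, $d\in Y_0$.

\begin{lemma}\label{lem:rows}
Every sequence in $\Omega$ has a subsequence $(t_k,R_k)$ such that $f_{t_k,R_k}$ converges pointwise on $Y$.
\end{lemma}

\begin{proof}
If some term occurs infinitely often, take a constant subsequence. Otherwise pass to a subsequence of distinct terms. There are finitely many pairs $(t,R)$ of each length, so $|t_k|\to\infty$. By diagonalization we may assume that for each $d$ the values $t_k(d)$ and $1_{R_k}(d)$ are eventually constant; let $t\in Y$ be given by $t(d)=\lim_kt_k(d)$. Passing to one more subsequence, we may assume that $f_{t_k,R_k}(t)$ converges. If $y\neq t$ and $d=\Delta(y,t)$, then $t_k|_{d+1}=t|_{d+1}$ for large $k$, hence $\Delta(y,t_k)=d$ and $f_{t_k,R_k}(y)=1_{R_k}(d)$, which is eventually constant.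
\end{proof}

\begin{lemma}\label{lem:columns}
Every infinite set $A\subset Y$ contains a sequence $(y_k)$ such that the sets $\{\rho\in\Omega:f_\rho(y_k)=1\}$, $k\in\mathbb N$, are independent in $\Omega$.
\end{lemma}

\begin{proof}
Let $y\in Y$ be an accumulation point of $A$. The numbers $\Delta(y',y)$, $y'\in A\setminus\{y\}$, are finite and unbounded, so we can choose $y_k\in A\setminus\{y\}$ with $d_k=\Delta(y_k,y)$ strictly increasing. Let $P,Q\subset\{0,\dots,n\}$ be disjoint. Put $t=y|_{d_n+1}$ and $R=\{d_i:i\in P\}$. For $i\le n$ we have $d_i<|t|$, so $\Delta(y_i,t)=d_i$, and $f_{t,R}(y_i)=1$ if and only if $d_i\in R$, that is, $i\in P$.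
\end{proof}

By the finite duality of Section~\ref{sec:intro}, the array has independent families of rows of every finite size, although by Lemmas~\ref{lem:rows} and~\ref{lem:compact} it has no infinite one.

\section{The subshift}\label{sec:subshift}

We now write each column of the array as a point of $\{0,1\}^G$. Enumerate $\Omega=\{\rho_0,\rho_1,\dots\}$ without repetition. For $G=\mathbb Z$ the first attempt is $x_y(j)=f_{\rho_j}(y)$ for $j\geq0$. This may fail: if the enumeration lists an independent family of $n$ rows consecutively for each $n$, then every binary word occurs in some $x_y$, and the only closed invariant set containing all $x_y$ is the full shift. The remedy is to place the rows far apart: put $x_y(2^j)=f_{\rho_j}(y)$ and $x_y=0$ elsewhere. Since $|2^i-2^j|\ge2^{\max(i,j)-1}$ for $i\neq j$, a window of fixed length, shifted far enough, contains at most one power of $2$. So the shifted points $nx_y$ show in that window at most one row, the same for all $y$, and the only new limit points are those with at most one coordinate equal to $1$. In a general group the powers of $2$ are replaced as follows.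

\begin{lemma}\label{lem:sparse}
Every countably infinite group $G$ contains an infinite set $D$ such that
\begin{equation}\label{eq:sparse}
\{c\in G: hc\in D\text{ and }h'c\in D\}\text{ is finite whenever }h\ne h' .
\end{equation}
\end{lemma}

\begin{proof}
Enumerate $G\setminus\{e\}=\{h_1,h_2,\dots\}$ and choose inductively $g_n\in G$, $n\ge0$, outside the finite set $\{g_i:i<n\}\cup\{h_m^{\pm1}g_i:i<n,\ 1\le m\le n\}$. Let $D=\{g_j:j\in\mathbb N\}$. If $h_mg_i=g_j$, then $i\ne j$, and with $n=\max(i,j)$ we have $g_n=h_m^{\pm1}g_{\min(i,j)}$, which forces $n<m$. So $D\cap h_mD\subset\{g_j:j<m\}$ is finite. If $hc,h'c\in D$ with $h\neq h'$, then $h'c=(h'h^{-1})hc$ lies in the finite set $D\cap h'h^{-1}D$, and $h'c$ determines $c$.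
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $D=\{g_j:j\in\mathbb N\}$, with the $g_j$ distinct, satisfy \eqref{eq:sparse}. For $y\in Y$ define $x_y\in\{0,1\}^G$ by
\[
x_y(g_j)=f_{\rho_j}(y),\qquad x_y(h)=0\ \text{ for }h\notin D .
\]
The map $y\mapsto x_y$ is continuous because each $f_{\rho_j}$ is. Let $Z$ be the set of points of $\{0,1\}^G$ with at most one coordinate equal to $1$. It is countable, closed and $G$-invariant. Put
\[
X=\{gx_y:g\in G,\ y\in Y\}\cup Z ,
\]
a $G$-invariant set.

\emph{$X$ is closed.} As $Z$ is closed, it suffices to consider a limit $w=\lim_kn_kx_{y_k}$ with $n_k\in G$, $y_k\in Y$. If some $n$ equals $n_k$ for infinitely many $k$, pass to a subsequence with $n_k=n$ and $y_k\to y$; then $w=nx_y\in X$. Otherwise we may assume that the $n_k$ are distinct. If $w(h)=w(h')=1$ with $h\ne h'$, then for large $k$ we have $x_{y_k}(hn_k)=x_{y_k}(h'n_k)=1$, so $hn_k,h'n_k\in D$, contradicting \eqref{eq:sparse}. Hence $w\in Z$.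

\emph{$(G,X)$ is tame.} We verify the hypothesis of Lemma~\ref{lem:tame}. Let $(n_k)$ be a sequence in $G$. A constant subsequence would do, so we may assume that the $n_k$ are distinct. The difficulty is that one subsequence has to serve uncountably many points; Lemma~\ref{lem:rows} handles all $y\in Y$ at once, and the rest is countable.

Fix $g\in G$ and let $c_k=n_kg$, so that $n_k(gx_y)=c_kx_y$ and $(c_kx_y)(h)=x_y(hc_k)$. The $c_k$ are distinct. Since $G$ is countable, we can pass to a subsequence along which, for each $h\in G$, either $hc_k\in D$ for all large $k$ or $hc_k\notin D$ for all large $k$. By \eqref{eq:sparse} the first alternative holds for at most one $h$. For every $h$ with the second alternative, $(c_kx_y)(h)=0$ for large $k$ and all $y$. If the first alternative holds for $h_0$, then $h_0c_k=g_{j_k}$ for large $k$, and $(c_kx_y)(h_0)=f_{\rho_{j_k}}(y)$. By Lemma~\ref{lem:rows} this converges for all $y\in Y$ along a further subsequence. In either case $n_k(gx_y)$ converges for all $y\in Y$ along a subsequence.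

For a single point $w\in Z$, the sequence $(n_kw)$ has a convergent subsequence because $\{0,1\}^G$ is compact and metrizable. Treating the countably many $g\in G$ and $w\in Z$ one after another and taking the diagonal subsequence, we obtain convergence at every point of $X$.

\emph{$E(G,X)$ is not a continuous image of a WRN compactum.} Let $C=\{x\in X:x(e)=1\}$, a clopen set. Since $(gx_y)(e)=x_y(g)$,
\[
N(x_y,C)=\{g_j:f_{\rho_j}(y)=1\},
\]
which is the column of $y$ under the bijection $g_j\leftrightarrow\rho_j$. By Lemma~\ref{lem:columns}, every infinite subset of $Y$ contains a sequence $(y_k)$ with the sets $N(x_{y_k},C)$ independent in $G$. So if $A\subset X$ is $C$-tame, then $\{y\in Y:x_y\in A\}$ is finite. A cover of $X$ by countably many $C$-tame sets would make $Y$ countable. Corollary~\ref{cor:obstruction} completes the proof.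
\end{proof}

\begin{remark}\label{rem:countable}
The uncountability of $Y$ is essential, and so are the countable unions in Theorem~\ref{thm:C}. Let $A\subset Y$ be a convergent sequence of distinct points together with its limit, and $X_A=\{gx_y:g\in G,\ y\in A\}\cup Z$. The argument above shows that $X_A$ is closed, since $A$ is. It is countable, so $E(G,X_A)$ is metrizable and WRN. Yet by Lemma~\ref{lem:columns} the space $X_A$ is not $(C\cap X_A)$-tame.
\end{remark}

\section{A transitive point}\label{sec:transitive}

We want one point $z$ whose orbit accumulates at every $x_y$. The natural choice is to copy larger and larger finite pieces of the points $x_{y_i}$, for a dense sequence $(y_i)$, into $z$. The danger is that new limit points appear, on which the tameness argument gives no information. If the pieces are placed so far apart that a fixed window eventually meets at most one of them, the only points outside $X$ are those of the countable orbit $Gz$.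

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G$ is finite, then every $E(G,X)$ is finite, hence WRN. Let $G$ be countably infinite and keep the notation of Section~\ref{sec:subshift}. Let $F_1\subset F_2\subset\cdots$ be finite sets with $e\in F_i=F_i^{-1}$ and $\bigcup_iF_i=G$, and let $(y_i)_{i\ge1}$ be a dense sequence in $Y$. Choose inductively $m_j\in G$ outside a finite set so that
\begin{equation}\label{eq:blocks}
m_j\notin F_jF_jF_jF_i\,m_i\qquad(i<j).
\end{equation}
The blocks $F_im_i$ are pairwise disjoint: if $fm_j=f'm_i$ with $i<j$, $f\in F_j$, $f'\in F_i$, then $m_j=f^{-1}f'm_i\in F_jF_im_i$, against \eqref{eq:blocks} since $e\in F_j$. Define $z\in\{0,1\}^G$ by $z(fm_i)=x_{y_i}(f)$ for $f\in F_i$, and $z=0$ off the blocks. Then $(m_iz)(f)=x_{y_i}(f)$ for $f\in F_i$. Each $f\in G$ lies in $F_i$ for large $i$, so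
\begin{equation}\label{eq:approx}
i_k\to\infty\text{ and }y_{i_k}\to y\quad\text{imply}\quad m_{i_k}z\to x_y .
\end{equation}
Since $Y$ has no isolated points, every nonempty open set contains $y_i$ for infinitely many $i$, so every $y\in Y$ is the limit of a subsequence of $(y_i)$. Hence $X'=\overline{Gz}$ contains all the points $x_y$.

\emph{Claim: $X'\subset Gz\cup X$.} Let $n_kz\to w$. If some value occurs infinitely often among the $n_k$, then $w\in Gz$. So assume that the $n_k$ are distinct and that $w\notin Z$, say $w(h)=w(h')=1$ with $h\ne h'$, and fix $q$ with $h,h'\in F_q$. For large $k$ we have $z(hn_k)=z(h'n_k)=1$, so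
\[
hn_k=f_km_i,\qquad h'n_k=f_k'm_{i'},\qquad f_k\in F_i\cap D,\quad f_k'\in F_{i'}\cap D,
\]
where $i,i'$ depend on $k$, and $f_k,f_k'\in D$ because the points $x_y$ vanish off $D$.

First, the two blocks coincide for large $k$. If $i<i'$, then
\[
m_{i'}=f_k'^{-1}h'h^{-1}f_km_i\in F_{i'}F_qF_qF_im_i ,
\]
and $q\le i'$ would contradict \eqref{eq:blocks}; so $i<i'<q$. If $i'<i$, the same computation with $h,h'$ exchanged gives $i'<i<q$. In both cases $n_k$ lies in the finite set $h^{-1}\bigcup_{i<q}F_im_i$, which happens for finitely many $k$ only. So $i=i'=:i_k$ for large $k$.

Now put $c_k=n_km_{i_k}^{-1}$. Then $hc_k=f_k\in D$ and $h'c_k=f_k'\in D$, so by \eqref{eq:sparse} the $c_k$ take finitely many values. Pass to a subsequence with $c_k=c$ constant and $y_{i_k}\to y$ for some $y\in Y$. The elements $n_k=cm_{i_k}$ are distinct, so the $i_k$ are distinct and $i_k\to\infty$. By \eqref{eq:approx}, $w=\lim_kc(m_{i_k}z)=cx_y\in X$. This proves the claim.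

\emph{$(G,X')$ is tame.} By Section~\ref{sec:subshift}, every sequence in $G$ has a subsequence converging at every point of $X$. A diagonal argument over the countable set $Gz$, using compactness of $\{0,1\}^G$ at each point, gives a further subsequence converging on $Gz\cup X\supset X'$. Lemma~\ref{lem:tame} applies.

\emph{$E(G,X')$ is not a continuous image of a WRN compactum.} Let $C'=\{x\in X':x(e)=1\}$. All $x_y$ belong to $X'$, and $N(x_y,C')=\{g_j:f_{\rho_j}(y)=1\}$. By Lemma~\ref{lem:columns} a $C'$-tame set contains $x_y$ for only finitely many $y$, so $X'$ is not a countable union of $C'$-tame sets, and Corollary~\ref{cor:obstruction} applies.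
\end{proof}

\section{Zero-dimensional systems}\label{sec:zero}

In Theorem~\ref{thm:C}, (i)$\Rightarrow$(ii) is trivial and (ii)$\Rightarrow$(iii) is Corollary~\ref{cor:obstruction}. It remains to prove (iii)$\Rightarrow$(i). Let $E=E(S,X)$. It is enough to find a Rosenthal space $V$ of continuous functions on $E$ that separates points and has a bounded inclusion into $C(E)$, for then point evaluations embed $E$ in $V^*$. The functions $p\mapsto1_C(px)$ separate points, but their closed span in $C(E)$ will not do: they may include an independent sequence (Remark~\ref{rem:countable}), and then the span contains $\ell_1$ by \eqref{eq:l1}. We proceed in two steps. First we damp the functions with weights tending to zero along the countable decomposition in (iii), which yields a set $F$ in which every sequence has a weakly Cauchy subsequence. Weights do not change the span, so we then need a stronger norm, whose unit ball stays close to multiples of the absolutely convex hull of $F$. This is the factorization construction of Davis, Figiel, Johnson and Pe{\l}czy\'nski; cf.\ \cite{GM12}.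

\begin{proof}[Proof of \textup{(iii)$\Rightarrow$(i)}]
\emph{Step 1: the family $F$.} A clopen subset of $X$ is compact and open, hence a finite union of sets from a fixed countable base. So the clopen sets can be listed, with repetitions if needed, as $C_1,C_2,\dots$. Write $X=\bigcup_{j\ge1}X_{i,j}$ with each $X_{i,j}$ a $C_i$-tame set, and put
\[
u_{x,i}(p)=1_{C_i}(px),\qquad F=\Big\{\frac1{i+j}\,u_{x,i}:\ i,j\ge1,\ x\in X_{i,j}\Big\}\subset C(E).
\]
The set $F$ lies in the unit ball $B$ of $C(E)$. It separates points: if $p\ne q$, then $px\neq qx$ for some $x$; since $X$ is zero-dimensional, some $C_i$ contains $px$ and not $qx$; and $x\in X_{i,j}$ for some $j$.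

Every sequence $\big(\frac1{i_k+j_k}u_{x_k,i_k}\big)_k$ in $F$ has a pointwise convergent subsequence. If $i_k+j_k$ is unbounded, a subsequence tends to $0$ uniformly. Otherwise we may assume that $(i_k,j_k)=(i,j)$ is constant. Suppose that a subsequence of $(u_{x_k,i})$, denoted in the same way, is independent. Then for finite disjoint $P,Q$ the set
\[
\{p\in E:px_k\in C_i\text{ for }k\in P,\ px_k\notin C_i\text{ for }k\in Q\}
\]
is nonempty. It is open, and the image of $S$ is dense in $E$, so it contains some $s\in S$. Thus the sets $N(x_k,C_i)$ are independent in $S$, although all $x_k$ lie in the $C_i$-tame set $X_{i,j}$. This contradiction shows that $(u_{x_k,i})$ has no independent subsequence, and Theorem~\ref{thm:R1}(b) applies.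

By the Riesz representation theorem every $\varphi\in C(E)^*$ is integration against a finite signed Borel measure, so by dominated convergence a bounded pointwise convergent sequence in $C(E)$ is weakly Cauchy. Hence every sequence in $F$ has a weakly Cauchy subsequence, and by Theorem~\ref{thm:R2} so does every sequence in the absolutely convex hull $W\subset B$ of $F$.

\emph{Step 2: the space $V$.} For $n\ge1$ let $U_n=2^nW+2^{-n}B$ and let $\|v\|_n=\inf\{\lambda>0:v\in\lambda U_n\}$ be its gauge. The set $U_n$ is absolutely convex and $2^{-n}B\subset U_n\subset(2^n+2^{-n})B$, so $\|\cdot\|_n$ is a norm equivalent to $\|\cdot\|_\infty$. Put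
\[
V=\Big\{v\in C(E):\|v\|_V^2=\sum_{n\geq1}\|v\|_n^2<\infty\Big\}.
\]
The map $v\mapsto(v,v,\dots)$ is an isometry of $V$ onto the subspace of constant sequences in the $\ell_2$-sum $\Sigma$ of the Banach spaces $(C(E),\|\cdot\|_n)$. This subspace is closed because the coordinate maps $\Sigma\to C(E)$ are continuous, so $V$ is a Banach space. The inclusion $J:V\to C(E)$ is bounded, since $\|v\|_\infty\le\frac52\|v\|_1\le\frac52\|v\|_V$. For $w\in W$ we have $w\in2^{-n}U_n$, so $\|w\|_n\le2^{-n}$ and $F\subset W\subset V$.

\emph{Step 3: $V$ is Rosenthal.} Let $(v_k)$ be a sequence in $B_V$. For every $n$ we have $\|v_k\|_n\le1<2$, so $v_k\in2U_n$, that is,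
\[
v_k=2^{n+1}w^n_k+2^{1-n}b^n_k,\qquad w^n_k\in W,\quad b^n_k\in B .
\]
By Step 1 and a diagonal argument we may assume that $(w^n_k)_k$ is weakly Cauchy in $C(E)$ for every $n$. For $\varphi\in C(E)^*$,
\[
|\varphi(v_k-v_l)|\le2^{n+1}|\varphi(w_k^n-w_l^n)|+2^{2-n}\|\varphi\| ,
\]
so $\limsup_{k,l}|\varphi(v_k-v_l)|\le2^{2-n}\|\varphi\|$ for all $n$. Thus $(\psi(v_k))_k$ converges for every $\psi\in J^*(C(E)^*)$.

To pass to all of $V^*$ we show that $J^*(C(E)^*)$ is norm dense in $V^*$; this is the reason for taking an $\ell_2$-sum of the norms. Let $\psi\in V^*$. By the Hahn--Banach theorem it extends to $\Sigma$, so $\psi(v)=\sum_n\varphi_n(v)$ with $\varphi_n\in C(E)^*$ and $\sum_n\|\varphi_n\|_{n,*}^2<\infty$, where $\|\cdot\|_{n,*}$ is the norm dual to $\|\cdot\|_n$. By the Cauchy--Schwarz inequality,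
\[
\Big|\psi(v)-\sum_{n\le N}\varphi_n(v)\Big|\le\Big(\sum_{n>N}\|\varphi_n\|_{n,*}^2\Big)^{1/2}\|v\|_V ,
\]
so $J^*(\varphi_1+\dots+\varphi_N)\to\psi$ in norm. For any $\psi'\in J^*(C(E)^*)$ we have $|\psi(v_k-v_l)|\le|\psi'(v_k-v_l)|+2\|\psi-\psi'\|$, so $(v_k)$ is weakly Cauchy in $V$.

Thus every bounded sequence in $V$ has a weakly Cauchy subsequence. If $T:\ell_1\to V$ were an isomorphic embedding, some subsequence $(Te_{k_l})_l$ of the images of the unit vectors would be weakly Cauchy. But the functional on $\ell_1$ with value $(-1)^l$ at $e_{k_l}$ and $0$ at the other unit vectors defines a bounded functional on $T(\ell_1)$, which extends to $V$ and does not converge along $(Te_{k_l})_l$. So $V$ is Rosenthal.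

\emph{Step 4: the embedding.} For $p\in E$ let $\delta_p\in C(E)^*$ be the evaluation at $p$. The map $p\mapsto J^*\delta_p$ is weak-star continuous, since $(J^*\delta_p)(v)=v(p)$ and $v\in C(E)$, and it is injective, since $F\subset V$ separates points. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its compact image, so $E$ is WRN.
\end{proof}

Both hypotheses on $X$ entered in Step 1: metrizability made the clopen sets countably many, so that the weights $1/(i+j)$ could be assigned, and zero-dimensionality made $F$ separate points. Without the latter, condition (iii) can be empty of content: if $X$ is connected, the only clopen sets are $\emptyset$ and $X$, all sets $N(x,C)$ coincide, and (iii) holds for every action.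

We close with two situations in which (iii) holds with $X$ itself $C$-tame.

\begin{remark}
Let $X$ be zero-dimensional and suppose that for every clopen $C$ there is $n$ such that no $n$ of the sets $s^{-1}C$ form an independent family. By the finite duality of Section~\ref{sec:intro}, no $2^n$ of the sets $N(x,C)$ form an independent family. So $X$ is $C$-tame for every $C$, and $E(S,X)$ is WRN. A zero-dimensional counterexample must therefore have, for some $C$, independent families of translates of every finite size but no infinite one.
\end{remark}

\begin{example}\label{ex:monotone}
Let $X\subset[0,1]$ be the middle-thirds Cantor set and $S$ the semigroup of all continuous nondecreasing maps $X\to X$. A clopen set has the form $C=X\cap(I_1\cup\dots\cup I_r)$ with intervals $I_1,\dots,I_r$. Suppose that $x_1<\dots<x_{2r+1}$ have independent sets $N(x_i,C)$, and take $s\in S$ with $sx_i\in C$ exactly for odd $i$. Two of the $r+1$ points $sx_i$ with odd $i$ lie in one interval $I_\nu$; by monotonicity so does $sx_{i'}$ for an even $i'$ between them, and then $sx_{i'}\in C$, a contradiction. So $X$ is $C$-tame for every $C$, the semigroup $E(S,X)$ is WRN by Theorem~\ref{thm:C},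 and the system is tame by the known result quoted in Section~\ref{sec:intro}.

Here $E(S,X)$ is not metrizable. For $c\in X\setminus\{0,1\}$ let $s_n\in S$ be the identity on the part of $X$ in the interval of length $3^{-n}$ of the construction that contains $c$, and let $s_n$ be $0$ to its left and $1$ to its right. Then $s_n\to p_c$ pointwise, where $p_cc=c$, $p_cx=0$ for $x<c$ and $p_cx=1$ for $x>c$. The open set $\{p:pc\notin\{0,1\}\}$ contains $p_c$ and no $p_{c'}$ with $c'\ne c$. So the $p_c$ form an uncountable discrete subspace, which a second countable space cannot contain.
\end{example}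

\begin{thebibliography}{9}

\bibitem{GM12}
E.~Glasner and M.~Megrelishvili, Trans. AMS \textbf{364} (2012).

\bibitem{GM14}
E.~Glasner and M.~Megrelishvili, \emph{Eventual nonsensitivity and tame dynamical systems}, arXiv:1405.2588 (2014).

\bibitem{R74}
Rosenthal, PNAS \textbf{71} (1974).

\bibitem{R77}
Rosenthal, Amer. J. Math. \textbf{99} (1977), 362--378.

\end{thebibliography}
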